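# Fixed-point free $G_a$-actions on homology threefolds

## 1. Homology threefolds, additive group actions and their quotients

Varieties are irreducible and defined over $\mathbb C$. Topological statements refer to the analytic topology, and (co)homology has coefficients in $\mathbb Z$ unless others are shown. A "curve" in a surface means a closed irreducible curve.

**Definition 1 (homology threefold).** A homology threefold is a smooth affine threefold $Y$ with $H_i(Y;\mathbb Z)=0$ for all $i>0$.

*Example.* $\mathbb A^3$ is one. The group $SL_2$ is a smooth affine threefold but not a homology threefold: it retracts onto $SU(2)\cong S^3$, so $H_3(SL_2)=\mathbb Z$.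

**Definition 2 ($G_a$-actions and derivations).** Let $B=\mathcal O(Y)$ for an affine variety $Y$. An algebraic action of the additive group $G_a=(\mathbb C,+)$ on $Y$ is the same thing as a locally nilpotent derivation $\delta$ of $B$ (every $b\in B$ is killed by some power of $\delta$), the two being related by
$$b(t\cdot y)=\sum_{n\ge 0}\frac{t^n}{n!}\,(\delta^n b)(y).\tag{1}$$

By (1), $y$ is a fixed point if and only if every function $\delta b$ vanishes at $y$. The action is *fixed-point free* if there is no such $y$. A proper algebraic subgroup of $G_a$ is finite, and $(\mathbb C,+)$ has no nontrivial finite subgroup. So a fixed-point free action has trivial stabilizers: it is free.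

*Example.* On $\mathbb A^3$ with coordinates $x_1,x_2,s$, the derivation $\partial_s$ gives the translations $t\cdot(x_1,x_2,s)=(x_1,x_2,s+t)$, which are free. The derivation $x_1\partial_s$ gives $(x_1,x_2,s+tx_1)$, which fixes the plane $x_1=0$.

**Definition 3 (quotient).** $Y/\!/G_a=\operatorname{Spec}\mathcal O(Y)^{G_a}$. By (1), $\mathcal O(Y)^{G_a}=\ker\delta$.

*Example.* Let $G_a$ act on $SL_2$ by
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}\begin{pmatrix}1&t\\0&1\end{pmatrix}=\begin{pmatrix}a&b+ta\\c&d+tc\end{pmatrix}.$$
A fixed point would have $a=c=0$, so the action is free. After inverting $a$ the ring becomes $\mathbb C[a^{\pm1},c,b]$, since $d=(1+bc)/a$, and $\delta=a\partial_b$ has kernel $\mathbb C[a^{\pm1},c]$. Let $P(a,c)/a^n$ with $n\ge1$ be regular on $SL_2$. Then $P$ vanishes on $\{a=0\}=\{a=0,\ bc=-1\}$, where $c$ takes every nonzero value. So $P(0,c)=0$ and $a$ divides $P$. Hence the ring of invariants is $\mathbb C[a,c]$ and $SL_2/\!/G_a=\mathbb A^2$, the quotient map being "first column".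

**Definition 4 (slice).** A slice for $\delta$ is an element $s\in B$ with $\delta s=1$.

*Example.* The coordinate $s$ on $X\times\mathbb A^1$, when $G_a$ acts by translations on the second factor. It is the only example:

**Lemma 1.** If $\delta s=1$, then $B=A[s]$ with $A=\ker\delta$ and $s$ transcendental over $A$. So $Y\cong\operatorname{Spec}A\times\mathbb A^1$ equivariantly, with translations on the second factor.

*Proof.* Put $\phi(c)=\sum_n\frac{(-s)^n}{n!}\delta^nc$. Then $\delta\phi(c)=\sum_{n\ge1}-\frac{(-s)^{n-1}}{(n-1)!}\delta^nc+\sum_{n\ge0}\frac{(-s)^n}{n!}\delta^{n+1}c=0$, so $\phi(c)\in A$. Also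
$$\sum_n\frac{s^n}{n!}\phi(\delta^nc)=\sum_k\frac{(s-s)^k}{k!}\delta^kc=c,$$
so $B=A[s]$. If $\sum_{i\le d}a_is^i=0$ with $a_i\in A$, applying $\delta^d$ gives $d!\,a_d=0$; so $s$ is transcendental. $\square$

**Definition 5 (torsor).** Let $G_a$ act on $P$ and let $P\to X$ be an invariant morphism. It is a $G_a$-torsor if étale-locally on $X$ it is equivariantly isomorphic to the projection $U\times G_a\to U$.

*Example.* $SL_2\to\mathbb A^2\setminus0$ is a torsor: $b/a$ is a slice where $a\ne0$, and $d/c$ is one where $c\ne0$. It is not trivial, since $SL_2$ is affine and $(\mathbb A^2\setminus 0)\times\mathbb A^1$ is not. Over an *affine* base $X$ every $G_a$-torsor is trivial, because torsors are classified by $H^1_{et}(X,G_a)=H^1(X,\mathcal O_X)=0$.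

## 2. Is a homology threefold with a free $G_a$-action a product?

Kaliman and Saveliev proved: *if $Y$ is a smooth contractible affine threefold with a fixed-point free $G_a$-action, then $Y$ is isomorphic to $X\times\mathbb A^1$ with $G_a$ acting on the second factor, where $X=Y/\!/G_a$.* Is the same true if "contractible" is weakened to "homology threefold"? The question comes from R.V. Gurjar, M. Koras, K. Masuda, M. Miyanishi, P. Russell, "$\mathbb A^1_*$-fibrations on affine threefolds", arXiv:1211.1757 (2012). The answer is yes.

**Theorem A.** Let $Y$ be a homology threefold with a fixed-point free $G_a$-action and let $X=Y/\!/G_a$. Then $X$ is a smooth affine surface with $H_i(X;\mathbb Z)=0$ for $i>0$, and $Y\cong X\times\mathbb A^1$ equivariantly, with $G_a$ acting by translations on the second factor.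

**Theorem B.**
1. $Y\mapsto Y/\!/G_a$ and $X\mapsto X\times\mathbb A^1$ are mutually inverse bijections between equivariant isomorphism classes of homology threefolds with fixed-point free $G_a$-action and isomorphism classes of smooth affine surfaces $X$ with $H_i(X;\mathbb Z)=0$ for $i>0$.
2. None of the conditions $H_1=0$, $H_2=0$, $H_3=0$ can be dropped in Theorem A. For every prime $\ell$ the theorem fails if $\mathbb Z$ is replaced by $\mathbb Z[1/\ell]$. The analogue in dimension four fails, even for $\mathbb A^4$.

We use the following topological facts. For an oriented $m$-manifold $M$, $H^i_c(M)\cong H_{m-i}(M)$. A smooth affine variety of dimension $n$ has the homotopy type of a CW complex of dimension $\le n$, so $H_i=0$ for $i>n$ and $H_n$ is free.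

## 3. Empty fibers, double fibers, singular quotients: examples by hand

Each action below is free and each space is a smooth affine threefold. None of them is a homology threefold. They show what can go wrong with $\pi:Y\to X=Y/\!/G_a$.

**Example 1 (an empty fiber).** For $SL_2\to\mathbb A^2$ the fiber over the origin is empty, and all other fibers are single orbits. Here $H_3=\mathbb Z$ is the only nonzero reduced homology group.

**Example 2 (fibers with several orbits).** For $\ell\ge2$ let
$$W_\ell=\{xz=y^\ell-1\}\subset\mathbb A^3,\qquad \delta=x\partial_y+\ell y^{\ell-1}\partial_z .$$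
The gradient $(z,-\ell y^{\ell-1},x)$ vanishes only at the origin, which is not on $W_\ell$. So $W_\ell$ is smooth. Moreover $\delta(xz-y^\ell+1)=0$, and $\delta$ is triangular ($x\mapsto 0$, $y\mapsto x$, $z\mapsto\ell y^{\ell-1}$), hence locally nilpotent. A fixed point has $x=0$ and $y=0$, which is impossible on $W_\ell$: the action is free. Inverting $x$ turns $\mathcal O(W_\ell)$ into $\mathbb C[x^{\pm1},y]$ and $\delta$ into $x\partial_y$, with kernel $\mathbb C[x^{\pm1}]$. Since $x:W_\ell\to\mathbb A^1$ is surjective, a Laurent polynomial in $x$ that is regular on $W_\ell$ is a polynomial. So $\mathcal O(W_\ell)^{G_a}=\mathbb C[x]$.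

The fiber over $x=0$ consists of the $\ell$ disjoint lines $y=\zeta$ with $\zeta^\ell=1$. It is reduced, because $(x,z)$ are local coordinates there. Topology: $W_\ell\setminus\{x=0\}\cong\mathbb C^*\times\mathbb C$ has $\pi_1=\mathbb Z$, which surjects onto $\pi_1(W_\ell)$. A meridian of one of the lines is a generator, and it dies in $W_\ell$. So $\pi_1(W_\ell)=1$. Also $\chi(W_\ell)=0+\ell\cdot1=\ell$, and $H_2$ is free; so $H_2(W_\ell)\cong\mathbb Z^{\ell-1}$.

Take $Y=W_2\times\mathbb A^1$ with trivial action on $\mathbb A^1$ (coordinate $u$). The quotient is $\mathbb A^2_{x,u}$, and the fibers over the line $x=0$ consist of two orbits each. Only $H_2=\mathbb Z$ is nonzero in positive degrees.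

**Example 3 (a multiple fiber).** The group $\mu_\ell$ acts on $W_\ell$ by $(x,y,z)\mapsto(\zeta x,\zeta y,\zeta^{-1}z)$. An element $\ne1$ fixes only the origin of $\mathbb A^3$, so the action is free. It commutes with $\delta$: the weights of $x,y,z$ are $1,1,-1$, and $\ell y^{\ell-1}$ has weight $\ell-1\equiv-1$. Put $V_\ell=W_\ell/\mu_\ell$, a smooth affine surface. The induced $G_a$-action is fixed-point free: the preimage in $W_\ell$ of a fixed point would be finite and $G_a$-stable, hence would consist of fixed points. The invariant ring is $\mathbb C[x]^{\mu_\ell}=\mathbb C[x^\ell]$. We have $\pi_1(V_\ell)=\mathbb Z/\ell$ and $\chi(V_\ell)=\ell/\ell=1$. So $b_1=0$, hence $b_2=0$, and $H_2$ is free, so $H_2(V_\ell)=0$. The fiber over $0$ is a single orbit, since the $\ell$ lines are permuted cyclically, but $x^\ell$ vanishes on it to order $\ell$. For $Y=V_\ell\times\mathbb A^1$ the quotient is $\mathbb A^2$, and only $H_1=\mathbb Z/\ell$ is nonzero in positive degrees.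

**Example 4 (a singular quotient).** Let $T=(W_2\times\mathbb A^1)/\pm1$, where $-1$ sends $(x,y,z,u)$ to $(-x,-y,-z,-u)$. As in Example 3 this is free and commutes with $\delta$, and the induced action on $T$ is fixed-point free. The quotient is
$$T/\!/G_a=\operatorname{Spec}\mathbb C[x,u]^{\pm1}=\mathbb A^2/\pm1,$$
the quadric cone. Over its vertex lie the two lines $y=\pm1$ (with $x=u=0$), which are swapped by $-1$: one orbit. Over the class of $(0,u)$ with $u\neq0$ lie two orbits. We label the orbit of $(0,1,z,u)$ by $u$; the two orbits over the class of $(0,u)$ are labeled $u$ and $-u$. Over every other point lies one orbit. The projection makes $T$ a line bundle over $V_2$, so $H_1(T)=\mathbb Z/2$ and $H_i(T)=0$ for $i\ge2$. We return to $T$ several times.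

So we must use integral homology to exclude empty fibers, fibers with several orbits, and singular points of $X$.

## 4. Unique factorization and the shape of the fibers

From now on $Y$ is a homology threefold with a fixed-point free $G_a$-action, $B=\mathcal O(Y)$, $A=\ker\delta$, $X=\operatorname{Spec}A$, and $\pi:Y\to X$. The action is not trivial, so $\delta\ne0$.

**Lemma 2.** $B$ is a UFD and $B^*=\mathbb C^*$.

*Proof. Purpose: turn $H_1=H_2=0$ into algebra.* By universal coefficients $H^1(Y)=H^2(Y)=0$. Let $\bar Y\supset Y$ be a smooth projective compactification and $D=\bigcup D_i$ its boundary; the components $D_i$ are divisors since $Y$ is affine. Then $H^1_D(\bar Y)=H_5^{BM}(D)=0$ and $H^2_D(\bar Y)=H_4^{BM}(D)=\bigoplus\mathbb Z[D_i]$. The exact sequence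
$$H^1_D(\bar Y)\to H^1(\bar Y)\to H^1(Y)\to H^2_D(\bar Y)\to H^2(\bar Y)\to H^2(Y)$$
gives $H^1(\bar Y)=0$ and a bijection $\bigoplus\mathbb Z[D_i]\to H^2(\bar Y)$. By Hodge theory $H^1(\mathcal O_{\bar Y})=0$. Also $H^2(\mathcal O_{\bar Y})=0$, because $H^2(\bar Y)$ is spanned by algebraic classes, which have type $(1,1)$. The exponential sequence now gives $\operatorname{Pic}\bar Y=H^2(\bar Y)$, freely generated by the $\mathcal O(D_i)$. So $\operatorname{Pic}Y=0$, and $B$ is a UFD because $Y$ is smooth. A unit of $B$ has on $\bar Y$ a divisor $\sum a_iD_i$ with class $0$, so all $a_i=0$ and the unit is constant. $\square$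

**Lemma 3.**
1. $A$ is factorially closed in $B$: if $ab\in A\setminus0$ with $a,b\in B$, then $a,b\in A$. Hence $A$ is a UFD, primes of $A$ are primes of $B$, and $gB\cap A=gA$ for $0\ne g\in A$.
2. There is $f\in A\setminus0$ with $\pi^{-1}(X_f)\cong X_f\times\mathbb A^1$ equivariantly over $X_f$.
3. $A$ is finitely generated, and $X$ is a normal affine surface. In particular $\operatorname{Sing}X$ is finite.
4. Every curve in $X$ is $V_X(g)$ with $g$ prime in $A$. Then $\pi^{-1}(V_X(g))=V_Y(g)$ is an irreducible surface, reduced as the scheme $\{\pi^*g=0\}$, and it dominates $V_X(g)$.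

*Proof. Purpose: see that $X$ is a reasonable surface and that no curve of $X$ has a reducible preimage.*

(1) For $b\ne0$ put $\deg_\delta b=\max\{n:\delta^nb\ne0\}$. If $\deg_\delta a=m$ and $\deg_\delta b=n$, then Leibniz gives $\delta^{m+n}(ab)=\binom{m+n}{m}\delta^ma\,\delta^nb\ne0$ and $\delta^{m+n+1}(ab)=0$. So degrees add. Since $A\setminus0$ is the set of elements of degree $0$, $A$ is factorially closed. If $0\ne gc\in A$ with $g\in A$, then $c\in A$; so $gB\cap A=gA$. An irreducible element $g$ of $A$ is irreducible in $B$ by factorial closedness, hence prime in $B$, and then $gA=gB\cap A$ is prime. The prime factors in $B$ of an element of $A$ lie in $A$. So $A$ is a UFD.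

(2) Take $c\notin A$, let $n=\deg_\delta c\ge1$, $b=\delta^{n-1}c$, $f=\delta b$. Then $f\in A\setminus0$ and $s=b/f$ satisfies $\delta s=1$ in $B_f$. The kernel of $\delta$ on $B_f$ is $A_f$. Apply Lemma 1.

(3) By (2) $\operatorname{Frac}A$ has transcendence degree $2$. If $b=a/a'\in B\cap\operatorname{Frac}A$ is nonzero, then $a'b=a\in A\setminus0$, so $b\in A$. Thus $A=B\cap\operatorname{Frac}A$, and Zariski's theorem (such an intersection is finitely generated when $B$ is a normal affine domain and the field has transcendence degree $\le2$) applies. A UFD is normal, and a normal surface has finitely many singular points.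

(4) Height-one primes of a UFD are principal. As $g$ is prime in $B$, $V_Y(g)$ is irreducible and reduced, and $A/gA\hookrightarrow B/gB$ shows dominance. $\square$

In Example 2 the function $x$ is prime in $A=\mathbb C[x,u]$ but not in $B$; the two lines over $x=0$ move in two separate families. Part (4) forbids this here.

**Lemma 4.** Each nonempty fiber of $\pi$ is, as a set, a finite disjoint union of closed orbits, each isomorphic to $\mathbb A^1$. The set $X\setminus\pi(Y)$ is finite.

*Proof. Purpose: exclude two-dimensional fibers.* Embed $Y$ in some $\mathbb A^N$. An orbit is the image of $t\mapsto t\cdot y$, whose coordinates are polynomials in $t$, not all constant. Such a map $\mathbb A^1\to\mathbb A^N$ is finite, so its image is closed. Stabilizers being trivial, $G_a$ maps bijectively to the orbit, which is smooth; in characteristic $0$ this is an isomorphism.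

Components of nonempty fibers have dimension $\ge1$ and $\le2$. Suppose an irreducible surface $F$ lies in a fiber. It is a component of that fiber, so it is stable under the connected group $G_a$. By Lemma 2, $F=V_Y(g)$ with $g$ prime in $B$, and $g(t\cdot y)=u_t\,g(y)$ with $u_t\in B^*=\mathbb C^*$. Choosing $y_0$ with $g(y_0)\ne0$ we see that $u_t=g(t\cdot y_0)/g(y_0)$ is a polynomial in $t$ without zeros, so $u_t=u_0=1$ and $g\in A$. Then $gA=gB\cap A$ is prime, and $F$ dominates the curve $V_X(g)$ by Lemma 3(4), contradicting that $F$ lies in a fiber. So fibers have pure dimension one. Each component is $G_a$-stable and contains a closed one-dimensional orbit, hence equals it.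

The constructible set $X\setminus\pi(Y)$ contains no dense subset of $X$, as $\pi$ is dominant, and by Lemma 3(4) it contains no dense constructible subset of a curve. So it is finite. $\square$

**Lemma 5.** $\pi$ is smooth over $X_{reg}$.

*Proof. Purpose: exclude multiple fibers as in Example 3.* Let $N\subset\pi^{-1}(X_{reg})$ be the closed $G_a$-stable subset where $d\pi$ is not surjective. It is a proper subset, because $\pi$ is smooth over $X_f\cap X_{reg}$. Suppose $N\neq\emptyset$. On a two-dimensional complex submanifold $S$ transverse to the orbits, $N\cap S$ is the zero locus of the Jacobian determinant of $\pi|_S$, as $d\pi$ kills orbit directions. This determinant is not identically zero near any point: otherwise the stable set $N$ would contain an open subset of $Y$. Locally $N$ is the product of $N\cap S$ and the orbit direction. So every component $N_1$ of $N$ has dimension $2$.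

As fibers are one-dimensional and $\pi(N_1)\cap X_f=\emptyset$, the closure of $\pi(N_1)$ is a curve $E_1=V_X(g)$, and $N_1$ is dense in the irreducible surface $F=V_Y(g)$. Take a general $y\in F$ and $x=\pi(y)$. Then $d(\pi^*g)\ne0$ at $y$, as $g$ generates the ideal of the reduced divisor $F$. The map $F\to E_1$ is smooth at $y$ (generic smoothness), and $x$ is a smooth point of both $X$ and $E_1$. Choose local coordinates $(g,t)$ of $X$ at $x$; then $t$ is a coordinate on $E_1$. So $d(\pi^*t)\ne0$ on $T_yF=\ker d(\pi^*g)$. Hence $d(\pi^*g),d(\pi^*t)$ are independent, and $\pi$ is smooth at $y$, contradicting that $N_1$ is dense in $F$. $\square$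

## 5. Single-orbit fibers over a smooth quotient give a product

**Proposition 6.** If $X$ is smooth and every fiber of $\pi$ is exactly one orbit, then the conclusion of Theorem A holds.

*Proof. Purpose: reduce Theorem A to counting orbits and to smoothness of $X$.* By Lemma 5, $\pi$ is smooth, and it is surjective. The $Y$-morphism
$$G_a\times Y\to Y\times_XY,\qquad(t,y)\mapsto(y,t\cdot y)$$
is bijective, as each fiber is one free orbit. Its target is smooth over $Y$, hence smooth, and it is connected as the image of $G_a\times Y$; so it is irreducible. A bijective morphism of irreducible varieties in characteristic $0$ is birational. Being quasi-finite onto a normal variety, it is an open immersion by Zariski's Main Theorem, and being bijective, an isomorphism. A smooth surjective morphism has sections étale-locally. So $\pi$ is a $G_a$-torsor. As $X$ is affine, it is trivial: $Y\cong X\times\mathbb A^1$ equivariantly, with translations. Finally $H_i(X)=H_i(Y)=0$ for $i>0$. $\square$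

## 6. Transverse slices and the local fundamental groups of $X$

**Lemma 7.** Let $y\in Y$ and $x=\pi(y)$. For $U$ in a neighborhood basis of $x$ consisting of connected open sets with $U\setminus x$ connected and $U\cap\operatorname{Sing}X\subset\{x\}$, there is a two-dimensional complex submanifold $S\ni y$ of $Y$, transverse to the orbits, such that $h=\pi|_S$ maps $S$ to $U$ and
* $h$ is proper with finite fibers and $h^{-1}(x)=\{y\}$, so the sets $h^{-1}(U')$ with $U'\ni x$ open form a neighborhood basis of $y$ in $S$;
* $h$ is a finite covering over $U\setminus x$;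
* $S$ and $S\setminus y$ are connected, and $h$ is surjective.

*Proof. Purpose: replace $\pi$ near an orbit by a finite map between surfaces.* The vector field $\delta$ has no zeros, so there is a complex submanifold $S_0\ni y$, biholomorphic to a ball and transverse to the orbits at each of its points. Near $y$ the fiber $\pi^{-1}(x)$ coincides with $G_ay$ (Lemma 4), so $y$ is isolated in $S_0\cap\pi^{-1}(x)$. Take a closed ball $\bar B'\subset S_0$ around $y$, with interior $B'$, such that $\bar B'\cap\pi^{-1}(x)=\{y\}$. The compact set $\pi(\partial\bar B')$ does not contain $x$. As $X$ is normal, $x$ has a neighborhood basis of connected open $U$ with $U\setminus x$ connected. Take such $U$ disjoint from $\pi(\partial\bar B')$ and with $U\cap\operatorname{Sing}X\subset\{x\}$, and put $S=B'\cap\pi^{-1}(U)$.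

For compact $C\subset U$ the set $h^{-1}(C)=\bar B'\cap\pi^{-1}(C)$ is compact, so $h$ is proper. Its fibers are compact analytic subsets of a ball, hence finite. Over $U\setminus x\subset X_{reg}$ the map $\pi$ is smooth and $S$ is transverse to the orbits, so $h$ is a local biholomorphism there; being proper, it is a finite covering over $U\setminus x$.

Let $S'$ be a component of $S$ not containing $y$. Then $h(S')$ is closed in $U$, misses $x$, and is open in $U\setminus x$. So it is nonempty, open and closed in the connected set $U$, and different from $U$: impossible. So $S$ is a connected complex surface and $S\setminus y$ is connected. The image of $S\setminus y$ is open and closed in $U\setminus x$, so $h$ is surjective. $\square$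

**Lemma 8.** Let $h:S\to U$ be as in Lemma 7.
1. If $x\in X_{reg}$, then $h$ is biholomorphic. Put $m_x=1$.
2. If $x\in\operatorname{Sing}X$, then for suitable small $U$ the map $S\setminus y\to U\setminus x$ is the universal covering, with finite deck group $G_x=\pi_1(\mathrm{Link}_x)\ne1$. Put $m_x=|G_x|$.

In both cases $\deg h=m_x$, which depends only on $x\in\pi(Y)$.

*Proof.* (1) Now $h$ is a local biholomorphism everywhere, hence a covering, of degree $\#h^{-1}(x)=1$.

(2) Embed $X$ in $\mathbb C^N$, let $\rho$ be the distance to $x$ and $U_r=X\cap\{\rho<r\}$. By the local conic structure of analytic sets at an isolated singularity, for small $r_0$ there is a homeomorphism $U_{r_0}\setminus x\cong\mathrm{Link}_x\times(0,r_0)$ with second coordinate $\rho$. Each $U_r$ is contractible, and $\mathrm{Link}_x$ is a closed oriented 3-manifold, connected by normality. Take $U=U_{r'}$ with $r'\le r_0$ small enough for Lemma 7, and put $S_r=h^{-1}(U_r)$ for $r\le r'$. A covering of $\mathrm{Link}_x\times(0,r')$ is a product with $(0,r')$, so the inclusions $S_r\setminus y\subset S_{r'}\setminus y$ are homotopy equivalences.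 Choose a ball $B''\subset S_{r'}$ around $y$, then $r$ with $S_r\subset B''$. The isomorphism $\pi_1(S_r\setminus y)\to\pi_1(S_{r'}\setminus y)$ factors through $\pi_1(B''\setminus y)=\pi_1(S^3)=1$. So the connected space $S_{r'}\setminus y$ is simply connected, and it is the universal cover of $U\setminus x$. Its degree is finite and equals $|\pi_1(\mathrm{Link}_x)|$. If it were $1$, then $h$ would be a homeomorphism that is biholomorphic off $x$. Its inverse is then continuous on $U$ and holomorphic off $x$, hence holomorphic as $X$ is normal. Then $x$ would be regular, a contradiction. $\square$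

*In Example 4*, at the vertex: the point $(x,y,z,u)=(0,1,0,0)$ has the slice $S=\{(x,1,0,u)\}$ with $x,u$ small, since $\delta z=2y\ne0$ there. The map $h:(x,u)\mapsto\pm(x,u)$ has degree $2$, and $G_x=\{\pm1\}$.

## 7. The sheaf of orbits and its trace

We recall four facts on sheaves on locally compact Hausdorff spaces.

* For $f:M\to N$, the stalk of $R^if_!\mathcal F$ at $x$ is $H^i_c(f^{-1}(x),\mathcal F)$ (proper base change), and there is a Leray spectral sequence $H^i_c(N,R^jf_!\mathcal F)\Rightarrow H^{i+j}_c(M,\mathcal F)$.
* If $f$ is proper with finite fibers ("finite"), then $f_!=f_*$ is exact and $H^i_c(N,f_*\mathcal F)=H^i_c(M,\mathcal F)$.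
* If $\varphi:M\to N$ is a local homeomorphism, then $\varphi_!$ is exact, $(\varphi_!\mathbb Z)_n=\bigoplus_{\varphi(m)=n}\mathbb Z$, and $\varphi^!=\varphi^*$; so there is a counit $\varphi_!\mathbb Z\to\mathbb Z_N$, "sum over the preimages". For an open embedding it induces extension by zero on $H_c$; for a finite covering it is the trace. *Example:* for $z\mapsto z^k$ on $\mathbb C^*$, it adds up the values of a function on the $k$ sheets.
* **Point-support principle.** If a section of $\mathcal F$ over a neighborhood $V$ of $x$ vanishes outside $x$, then it glues with the zero section on the complement of $x$ to a global section with support in $\{x\}$, an element of $H^0_c(\mathcal F)$.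

**The sheaf.** *Purpose: encode the number of orbits in something that sees the homology of $Y$.* Put $\mathcal A=R^2\pi_!\mathbb Z$. By Lemma 4 the fibers are finite disjoint unions of copies of $\mathbb C$. So $R^i\pi_!\mathbb Z=0$ for $i\ne2$, and $\mathcal A_x$ is free with basis the complex orientation classes $[L]$, where $L$ runs over the orbits in $\pi^{-1}(x)$. By Verdier's generic local triviality theorem, applied successively over Zariski locally closed subsets of $X$, there is a finite partition of $X$ into Zariski locally closed subsets on which $\mathcal A$ is locally constant. Leray and duality give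
$$H^i_c(X,\mathcal A)=H^{i+2}_c(Y)=H_{4-i}(Y)=0\qquad(i\ne4).\tag{2}$$
For a prime $p$, the natural map $\mathcal A\otimes\mathbb F_p\to R^2\pi_!\mathbb F_p$ is an isomorphism on stalks. So
$$H^0_c(X,\mathcal A\otimes\mathbb F_p)=H^2_c(Y;\mathbb F_p)=H_4(Y;\mathbb F_p)=0.\tag{3}$$

**Generization.** *Purpose: describe how an orbit class at $x$ extends to nearby points.* Let $h:S\to U$ be a slice at $y\in L\subset\pi^{-1}(x)$. The map $\varphi:\mathbb C\times S\to Y$, $(t,s)\mapsto t\cdot s$, is a local biholomorphism by transversality and translation, and $\pi\varphi=h\circ pr_2$. We compute $R^2(\pi\varphi)_!\mathbb Z$ twice. It is $R^2\pi_!(\varphi_!\mathbb Z)$, since $\varphi_!$ is exact. It is also $h_*R^2(pr_2)_!\mathbb Z=h_*\mathbb Z_S$, since $R^j(pr_2)_!\mathbb Z$ is $\mathbb Z_S$ for $j=2$ and $0$ otherwise, and $h$ is finite. So the counit $\varphi_!\mathbb Z\to\mathbb Z_Y$ induces a map $h_*\mathbb Z_S\to\mathcal A|_U$. Let $\sigma_L\in\mathcal A(U)$ be the image of $1$. By base change, its value at $x'\in U$ is the image of the sum of the generators under $H^2_c(\mathbb C\times h^{-1}(x'))\to H^2_c(\pi^{-1}(x'))$,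 where $\mathbb C\times\{s\}\to G_as$ is biholomorphic and so carries generator to generator. Hence
$$\sigma_L(x')=\sum_{s\in S,\ h(s)=x'}[G_as],\qquad\sigma_L(x)=[L].\tag{4}$$
In particular the germs of the $\sigma_L$, for $L\subset\pi^{-1}(x)$, form a basis of the stalk $\mathcal A_x$.

**Trace.** *Purpose: compare $\mathcal A$ with the constant sheaf.* For $x\in\pi(Y)$ define $\operatorname{tr}_x:\mathcal A_x\to\mathbb Z$ by $[L]\mapsto m_x$ for every orbit $L\subset\pi^{-1}(x)$; for $x\notin\pi(Y)$ we have $\mathcal A_x=0$.

**Lemma 9.** This defines a morphism of sheaves $\operatorname{tr}:\mathcal A\to\mathbb Z_X$.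

*Proof.* Near $x$ every section is an integral combination of the $\sigma_L$, so it suffices that $x'\mapsto\operatorname{tr}_{x'}(\sigma_L(x'))$ is constant on $U$. For $x'\ne x$ the point $x'$ is regular and by (4) the value is $\#h^{-1}(x')=\deg h=m_x$. At $x$ it is $m_x$ too. If $\pi^{-1}(x)=\emptyset$, nothing has to be checked at $x$. $\square$

Put $K=\ker\operatorname{tr}$, $I=\operatorname{im}\operatorname{tr}$, $Q=\operatorname{coker}\operatorname{tr}$. Then:
* $Q_x=\mathbb Z$ if $\pi^{-1}(x)=\emptyset$; otherwise $Q_x=0$ for $x$ regular and $Q_x=\mathbb Z/|G_x|$ for $x$ singular. So $Q$ has finite support.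
* $K_x\ne0$ if and only if $\pi^{-1}(x)$ contains at least two orbits. By Lemma 3(2), $K$ vanishes on $X_f$, so it is supported on a closed algebraic subset of dimension $\le1$.

**The exact sequences.** *Purpose: feed (2) into $K$ and $Q$.* $X$ is connected and noncompact, so $H^0_c(X)=0$ and hence $H^0_c(I)=0$. Also $H^i_c(K)=0$ for $i>2$. From $0\to K\to\mathcal A\to I\to0$ and (2):
$$H^0_c(K)=H^1_c(K)=0,\qquad H^2_c(K)\cong H^1_c(I).\tag{5}$$
From $0\to I\to\mathbb Z_X\to Q\to0$:
$$0\to\bigoplus_xQ_x\to H^1_c(I)\to H^1_c(X)\to0,\qquad H^2_c(X)=H^3_c(X)=0.\tag{6}$$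
For the last part let $i=2,3$. As $Q$ has finite support, $H^i_c(X)=H^i_c(I)$, and this sits between $H^i_c(\mathcal A)=0$ and $H^{i+1}_c(K)=0$.

## 8. Curves over which the fibers have several orbits

**Step 1: the support of $K$ is a union of curves.** Let $Z=\{x:K_x\ne0\}$, the set of $x$ with at least two orbits in the fiber. It is constructible of dimension $\le1$. Let $E_1,E_2,\dots$ be the finitely many curves among the components of its closure, and $E=\bigcup E_i$. Over a general point of $E_i$ the fiber has a constant number $k_i\ge2$ of orbits. The set $Z\setminus E$ is finite, so a nonzero germ of $K$ at $x\in Z\setminus E$ would be supported at the point $x$, and the point-support principle would give a nonzero element of $H^0_c(K)=0$. Hence $K_x=0$ for $x\notin E$. In the same way, *every subsheaf of $K$ with finite support is $0$.*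

**Step 2: the orbits over $E$ form connected coverings.** Choose $E^\circ\subset E$ Zariski open and dense, smooth, inside $X_{reg}$, each of its points on only one $E_i$, and with $\mathcal A|_{E^\circ}$ locally constant. Put $E_i^\circ=E^\circ\cap E_i$, which is connected. Near $x\in E^\circ$ the map $h$ is biholomorphic, so by (4) generization along $E^\circ$ maps basis elements $[L]$ to basis elements. It is an isomorphism, so it is a bijection of the bases. Hence the orbits over $E^\circ$ form a finite covering $p:E'^\circ\to E^\circ$, of degree $k_i$ over $E_i^\circ$, with $\mathcal A|_{E^\circ}=p_*\mathbb Z$; and $\operatorname{tr}$ is the sum over the sheets.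

*The part $E_i'^\circ$ over $E_i^\circ$ is connected.* The map $\pi^{-1}(E_i^\circ)\to E_i'^\circ$, $y\mapsto[G_ay]$, is surjective. It is continuous: on the part of the open set $\varphi(\mathbb C\times S)$ lying over $E^\circ$, it sends $t\cdot s$ to the point over $h(s)$ of the sheet defined by $\sigma_L$. Its source is Zariski open in an irreducible surface $V_Y(g)$ by Lemma 3(4), hence connected.

**Step 3: extension to smooth curves.** *Purpose: describe $K$ at the finitely many bad points of $E$.* Let $\nu:\hat E=\bigsqcup\hat E_i\to E$ be the normalization and $j:E^\circ\hookrightarrow\hat E$. Let $\bar p:\bar E'=\bigsqcup\bar E'_i\to\hat E$ be the finite branched covering of smooth affine curves extending $p$, with ramification indices $e_{q'}$. Put $P=j_*p_*\mathbb Z$. A section of $p_*\mathbb Z$ over a punctured disc at $q$ is a function constant on each component of the preimage, and the components correspond to the points $q'$ over $q$ (we write $q'|q$). So $P=\bar p_*\mathbb Z_{\bar E'}$, and $P_q$ has basis $\delta_{q'}$, $q'|q$. The trace extends to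
$$w:P\to j_*\mathbb Z_{E^\circ}=\mathbb Z_{\hat E},\qquad w(\delta_{q'})=e_{q'}.$$
Put $K^b=j_*(K|_{E^\circ})=\ker w$, $J=\operatorname{im}w$ and $d_q=\gcd_{q'|q}e_{q'}$. Then $w(P_q)=d_q\mathbb Z$ and $(\mathbb Z/J)_q=\mathbb Z/d_q$.

*In Example 4*, $E$ is the line of classes of $(0,u)$, with coordinate $u^2$, and by our labeling of the orbits $\bar E'=\mathbb A^1_u\to\hat E=\mathbb A^1$ is $u\mapsto u^2$, with $e=d=2$ at the vertex.

**Lemma 10.** $K=\nu_*K^b$; that is, generization gives $K_x\cong\bigoplus_{q\in\nu^{-1}(x)}K^b_q$ for every $x\in E$.

*Proof.* The natural map $K|_E\to(\nu j)_*(\nu j)^*K=\nu_*K^b$ is an isomorphism over $E^\circ$. Its kernel is a subsheaf of $K$ with finite support, hence $0$ by Step 1. Let $T'$ be its cokernel, which has finite support. A compactly supported section of $K^b$ on $\hat E_i$ vanishes near infinity, because the affine curve $\hat E_i$ is noncompact. So it vanishes on the connected curve $E_i^\circ$, where $K$ is locally constant, and then it is $0$, as $K^b=j_*(K|_{E^\circ})$. Thus $H^0_c(\hat E,K^b)=0$, and the exact sequence gives $H^0(T')\hookrightarrow H^1_c(K)=0$ by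 (5). So $T'=0$. $\square$

**Step 4: the cohomology of $K$ is finite.** Since $\nu$ is finite, $H^1_c(\hat E,K^b)=H^1_c(K)=0$ and $H^2_c(\hat E,K^b)=H^2_c(K)$. The sequences $0\to K^b\to P\to J\to0$ and $0\to J\to\mathbb Z\to\mathbb Z/J\to0$ give, for each component,
$$0\to H^1_c(\bar E'_i)\to H^1_c(\hat E_i,J)\to H^2_c(\hat E_i,K^b)\to H^2_c(\bar E'_i)\xrightarrow{\ \sim\ }H^2_c(\hat E_i,J)=H^2_c(\hat E_i),\tag{7}$$
$$0\to\bigoplus_q\mathbb Z/d_q\to H^1_c(\hat E_i,J)\to H^1_c(\hat E_i)\to0.\tag{8}$$
The isomorphism in (7): $\bar E'_i$ and $\hat E_i$ are connected, so both $H^2_c$ are $\mathbb Z$, and a generator supported in a small disc on which $\bar p$ is injective maps to a generator.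

So $H^2_c(\hat E_i,K^b)$ is the cokernel of $H^1_c(\bar E_i')\hookrightarrow H^1_c(\hat E_i,J)$. Since $\operatorname{rk}H^1_c=b_1$ for these curves, (8) gives $b_1(\bar E'_i)\le b_1(\hat E_i)$. Conversely, pullback $H^1(\hat E_i;\mathbb Q)\to H^1(\bar E'_i;\mathbb Q)$ is injective, since trace after pullback is multiplication by $k_i$. So $b_1(\bar E'_i)=b_1(\hat E_i)$, and **$H^2_c(K)$ is finite**. Both curves are connected and noncompact, so $\chi=1-b_1$ agrees too, and Riemann–Hurwitz, $\chi(\bar E'_i)=k_i\chi(\hat E_i)-\sum(e_{q'}-1)$, becomes
$$(k_i-1)\,\chi(\hat E_i)=\sum_{q'\in\bar E'_i}(e_{q'}-1).\tag{9}$$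

**Step 5: $\pi$ is surjective.** By (5) and (6), $\bigoplus_xQ_x$ embeds in the finite group $H^2_c(K)$. So no $Q_x$ is $\mathbb Z$, which means that no fiber is empty. In particular Lemma 8 applies at every point of $X$, and $G_x$ is a finite nontrivial group for every $x\in\operatorname{Sing}X$.

**Step 6: ramification over points of $E$.** *Purpose: compare the slices with the branched covering $\bar p$.* Let $x\in E$, $q\in\nu^{-1}(x)$, and let $\Delta_q^*\subset E^\circ$ be a small punctured disc at $q$. Let $L\subset\pi^{-1}(x)$ be an orbit with slice $h:S\to U$. By (4) the image of $[L]$ in $P_q$ is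
$$v_q=\sum_{q'|q}v_{q'}\delta_{q'},\qquad v_{q'}=\#\{s\in h^{-1}(t):G_as=o\},\qquad w(v_q)=\deg h=m_x,\tag{10}$$
where $o$ is any point of the punctured disc at $q'$ lying over $t\in\Delta_q^*$. Call $q'$ *hit* if $v_{q'}>0$ for some $L\subset\pi^{-1}(x)$. As $\pi$ is surjective and $m_x>0$, for each $q$ some $q_0'|q$ is hit.

**Lemma 11.**
1. Every $q'|q$ is hit.
2. If $x\in X_{reg}$, then $e_{q'}=1$ for all $q'|q$.
3. If $x\in\operatorname{Sing}X$, then $d_q$ divides the order of some cyclic subgroup of $G_x$.

*Proof.* (1) Suppose $q_1'$ is not hit. Then $e_{q_0'}\delta_{q_1'}-e_{q_1'}\delta_{q_0'}\in K^b_q$ has a nonzero $\delta_{q_1'}$-coefficient. By Lemma 10 it is the image of an element of $K_x\subset\mathcal A_x$. But images of elements of $\mathcal A_x$ have zero $\delta_{q_1'}$-coefficient, a contradiction.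

(2) Here $h$ is biholomorphic, so $t\mapsto[G_ah^{-1}(t)]$ is a continuous section of $E'^\circ\to E^\circ$ over $\Delta_q^*$. The component of the covering in which it lies has a section, whose image is open and closed; so this component has degree $1$. Hence a hit point has $e_{q'}=1$. Now use (1).

(3) Take $U$ as in Lemma 8(2) and let $\beta$ be a component of $h^{-1}(\Delta_q^*)\subset S\setminus y$. The map $\beta\to E'^\circ$, $s\mapsto[G_as]$, is continuous over $\Delta_q^*$, so it maps $\beta$ to the punctured disc at some $q'|q$. The group $G=G_x$ acts simply transitively on the fibers of $S\setminus y\to U\setminus x$. If $s,s'\in\beta$ lie in one fiber and $gs=s'$, then $g\beta$ is a component meeting $\beta$, so $g\beta=\beta$. Hence the stabilizer $G_\beta$ acts simply transitively on the fibers of $\beta\to\Delta_q^*$. It is the deck group of a connected regular finite covering of a punctured disc, so it is cyclic, of order $\deg(\beta/\Delta_q^*)$. A map of connected coverings of $\Delta_q^*$ is a covering, so $e_{q'}$ divides $|G_\beta|$; and $d_q$ divides $e_{q'}$. $\square$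

## 9. A smooth quotient surface, and what singular points would allow

It is natural to hope that the orbit sheaf alone finishes the proof. If $X$ is smooth, it does.

**Proposition 12.** If $X$ is smooth, then every fiber of $\pi$ is exactly one orbit.

*Proof. Purpose: show $E=\emptyset$.* As $X$ is smooth and $\pi$ is surjective, $Q=0$ and $I=\mathbb Z_X$. Suppose $E\ne\emptyset$ and take a component $E_i$, with $k_i\ge2$. By Lemma 11(2), $\bar p$ is unramified over $\hat E_i$, so (9) gives $\chi(\hat E_i)=0$. A smooth connected affine curve with $\chi=2-2g-n=0$ and $n\ge1$ has $g=0$, $n=2$; so $\hat E_i\cong\mathbb C^*$, and $\bar E'_i\to\hat E_i$ is the connected $k_i$-fold covering $\mathbb C^*\to\mathbb C^*$. Up to homeomorphism this is $\mathrm{id}\times(k_i\text{-fold covering})$ on $\mathbb R\times S^1$. On $H^1_c(\mathbb R\times S^1)=H^1_c(\mathbb R)\otimes H^0(S^1)\cong\mathbb Z$ the trace is multiplication by $k_i$, since it sends $1\in H^0(S^1)$ to the sum of $1$ over $k_i$ sheets. Here $J=\mathbb Z$. So by (7) the cokernel $\mathbb Z/k_i$ embeds in $H^2_c(K)$. But by (5), $H^2_c(K)\cong H^1_c(X)\cong H_3(X)=0$,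 as $X$ is a smooth affine surface. So $k_i=1$, a contradiction. Hence $E=\emptyset$, and $K=0$ by Step 1 of Section 8. So no fiber has two orbits, and none is empty. $\square$

With Proposition 6 this proves Theorem A when $X$ is smooth. The argument stops exactly at Lemma 11(2): over a singular point $x$ ramification is allowed, and then (9) has solutions, for instance $\hat E_i=\bar E'_i=\mathbb A^1$ with $u\mapsto u^{k}$, where $(k-1)\cdot1=k-1$. Example 4 is exactly this with $k=2$. In it $K\ne0$. From (8) with $d=2$ and $H^1_c(\mathbb A^1)=0$ we get $H^1_c(\hat E,J)=\mathbb Z/2$. The sheaf $K^b$ is the sign local system on $\mathbb C^*$ extended by zero. It has $H^0_c=H^1_c=0$, because $H^0_c(J)=H^1_c(\bar E')=0$, and $H^2_c(K^b)=\mathbb Z/2$. So $K$ is invisible in rational cohomology; indeed $T$ has $H_i(T;\mathbb Q)=0$ for all $i>0$. No argument that uses rational homology alone can succeed. We must show that $X$ is smooth, and use integral information for it.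

## 10. The local fundamental groups of $X$ are perfect

**Proposition 13.** $G_x^{ab}=0$ for every $x\in\operatorname{Sing}X$.

*Proof. Purpose: use the vanishing in (6) on the smooth part of $X$.* Let $X^\circ=X_{reg}$. As $\operatorname{Sing}X$ is finite, $H^i_c(X^\circ)=H^i_c(X)$ for $i\ge2$. By duality on the 4-manifold $X^\circ$ and (6),
$$H_1(X^\circ)=H^3_c(X^\circ)=0,\qquad H_2(X^\circ)=H^2_c(X^\circ)=0.$$
So $H^2(X^\circ;\mathbb F_p)=0$ for every prime $p$. By Artin's vanishing theorem (an affine variety of dimension $n$, smooth or not, has $H^i(\,\cdot\,;\mathbb F_p)=0$ for $i>n$), $H^3(X;\mathbb F_p)=0$. Conic neighborhoods $U_r$ are contractible, so $H^3_{\{x\}}(X;\mathbb F_p)=H^2(U_r\setminus x;\mathbb F_p)=H^2(\mathrm{Link}_x;\mathbb F_p)$. The exact sequence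
$$H^2(X^\circ;\mathbb F_p)\to\bigoplus_{x\in\operatorname{Sing}X}H^2(\mathrm{Link}_x;\mathbb F_p)\to H^3(X;\mathbb F_p)$$
gives $H^2(\mathrm{Link}_x;\mathbb F_p)=0$. By Poincaré duality $H_1(\mathrm{Link}_x;\mathbb F_p)=0$, that is, $G_x^{ab}\otimes\mathbb F_p=0$ for all $p$. As $G_x^{ab}$ is finite, it is $0$. $\square$

In Example 4 the group $\{\pm1\}$ is not perfect; there $H_1(T)=\mathbb Z/2\neq0$, and the proposition does not apply.

Perfectness is not yet a contradiction. The surface $x^2+y^3+z^5=0$ has at the origin the local fundamental group $SL_2(\mathbb F_5)$, the binary icosahedral group of order $120$, which is perfect. Something else about this group must be used. Its Sylow 2-subgroups have order $8$, and one of them is generated by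
$$i=\begin{pmatrix}2&0\\0&3\end{pmatrix},\qquad j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad i^2=j^2=-1,\quad ij=\begin{pmatrix}0&2\\2&0\end{pmatrix}=-ji.$$
It is a quaternion group, in particular not cyclic. This is what the next section excludes.

## 11. Classes supported at a singular point modulo $p$

Here is the idea. Let $x$ be singular, $p$ a prime dividing $|G_x|$, and $L$ an orbit over $x$. At a nearby point off $E$ there is only one orbit $L'$, and comparing traces shows that $[L]$ becomes $|G_x|\cdot[L']$, which is $0$ modulo $p$. If $[L]$ were also divisible by $p$ along $E$, it would be a section of $\mathcal A\otimes\mathbb F_p$ supported at the point $x$, which (3) forbids. Along $E$ we may correct $[L]$ by an element of $K_x$, and by Lemma 10 we can prescribe this element on each branch of $E$. The correction works unless some $d_q$ contains the full power of $p$ in $|G_x|$. But $d_q$ divides the order of a cyclic subgroup.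

**Proposition 14.** Let $x\in\operatorname{Sing}X$, $G=G_x$, and $p$ a prime dividing $|G|$. Then $x\in E$, and there is $q\in\nu^{-1}(x)$ such that $d_q$ is divisible by the full power of $p$ in $|G|$. Consequently the Sylow $p$-subgroups of $G$ are cyclic.

*Proof.* Suppose the first assertion fails. (If $x\notin E$, there are no $q$'s, and the argument below applies with $\kappa=0$.) *We construct a section modulo $p$ supported at $x$.* Fix an orbit $L\subset\pi^{-1}(x)$, with images $v_q\in P_q$. By (10), $|G|=w(v_q)\in w(P_q)=d_q\mathbb Z$. As $d_q$ divides $|G|$ and does not contain its full power of $p$, we have $pd_q\mid|G|$ for all $q\in\nu^{-1}(x)$. So we can choose $u_q\in P_q$ with $w(u_q)=|G|/p$. Then $v_q-pu_q\in\ker w=K^b_q$, and by Lemma 10 there is $\kappa\in K_x$ with image $(v_q-pu_q)_q$. Put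
$$a=[L]-\kappa\in\mathcal A_x .$$

*At $x$ the class $a$ is not divisible by $p$.* All basis elements $[L']$ of $\mathcal A_x$ have trace $|G|$, and $\operatorname{tr}\kappa=0$. So the coefficients of $\kappa$ sum to $0$, those of $a$ sum to $1$, and $a\notin p\mathcal A_x$.

*Near $x$, but not at $x$, it is divisible by $p$.* Consider $a$ as a section of $\mathcal A$ over a small neighborhood $U'$ of $x$.
* Let $x'\in U'\setminus(E\cup\{x\})$. Then $x'$ is regular, $K_{x'}=0$ and $\pi$ is surjective, so $\operatorname{tr}:\mathcal A_{x'}\cong\mathbb Z$. By Lemma 9 it sends $a(x')$ to $\operatorname{tr}_x(a)=|G|\equiv0$ modulo $p$. So $a(x')\in p\mathcal A_{x'}$.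
* Let $x'\in(E\cap U')\setminus\{x\}=\bigsqcup_q\Delta_q^*\subset E^\circ$, say $x'\in\Delta_q^*$. Then $a(x')$ is the value at $x'$ of $v_q-(v_q-pu_q)=pu_q$. So $a(x')\in p\mathcal A_{x'}$.

Thus $a$ modulo $p$ is a section of $\mathcal A\otimes\mathbb F_p$ over $U'$ that vanishes outside $x$ and is nonzero at $x$. By the point-support principle it gives a nonzero element of $H^0_c(X,\mathcal A\otimes\mathbb F_p)$, contradicting (3). This proves the first assertion.

By Lemma 11(3), $G$ has a cyclic subgroup whose order is divisible by $d_q$, hence by the full power of $p$ in $|G|$. Its subgroup of that order is a cyclic Sylow $p$-subgroup of $G$; all Sylow $p$-subgroups are conjugate. $\square$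

**Proposition 15.** $X$ is smooth.

*Proof.* We use Burnside's theorem: if $p$ is the smallest prime dividing the order of a finite group $G$ and a Sylow $p$-subgroup $R$ of $G$ is cyclic, then $R$ has a normal complement $N$, so that $G/N\cong R$. Suppose $x\in\operatorname{Sing}X$. Then $G_x\ne1$ is finite, and by Proposition 14 all its Sylow subgroups are cyclic. Taking $p$ smallest, $G_x$ has a nontrivial cyclic quotient, so $G_x^{ab}\ne0$. This contradicts Proposition 13. $\square$

**Proof of Theorem A.** By Proposition 15, $X$ is smooth. By Proposition 12 every fiber of $\pi$ is exactly one orbit. By Proposition 6, $Y\cong X\times\mathbb A^1$ equivariantly, with $G_a$ acting by translations on the second factor, and $H_i(X;\mathbb Z)=0$ for $i>0$. $\blacksquare$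

## 12. Acyclic surfaces, and the sharpness of the hypotheses

**Proof of Theorem B(1).** Let $X$ be a smooth affine surface with $H_i(X;\mathbb Z)=0$ for $i>0$. Then $X\times\mathbb A^1$ is a homology threefold, the translations act freely, and the invariant ring of $\mathcal O(X)[s]$ under $\partial_s$ is $\mathcal O(X)$, so the quotient is $X$. Conversely, for $Y$ as in Theorem A the quotient $X$ is such a surface and $Y\cong X\times\mathbb A^1$ equivariantly. So the two maps are mutually inverse. $\blacksquare$

**Proof of Theorem B(2), dimension three.** If $Y\cong(Y/\!/G_a)\times\mathbb A^1$, then $Y$ is homotopy equivalent to $Y/\!/G_a$. In each example below, computed in Sections 1 and 3, the action is fixed-point free and $Y/\!/G_a\cong\mathbb A^2$, but $Y$ has nonzero homology in a positive degree. So $Y$ is not contractible and the conclusion of Theorem A fails.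

* *$H_2=0$ is needed.* $Y=W_2\times\mathbb A^1$ (Example 2) has only $H_2=\mathbb Z$.
* *$H_3=0$ is needed.* $Y=SL_2$ (Example 1) has only $H_3=\mathbb Z$.
* *$H_1=0$ and integrality are needed.* For a prime $\ell$, $Y=V_\ell\times\mathbb A^1$ (Example 3) has only $H_1=\mathbb Z/\ell$. In particular $H_i(Y;\mathbb Z[1/\ell])=0$ for $i>0$, so the theorem fails with $\mathbb Z[1/\ell]$ in place of $\mathbb Z$.

**Proof of Theorem B(2), dimension four** (an action of Winkelmann's type). *Purpose: find in $\mathbb A^4$ a stable surface that cannot have a slice.* On $\mathbb A^4$ with coordinates $x,y,z,w$ let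
$$\delta x=0,\quad\delta y=x,\quad\delta z=y,\quad\delta w=1+f,\qquad f=y^2-2xz .$$
This is triangular, hence locally nilpotent, and $\delta f=2yx-2xy=0$. At a fixed point $x=y=0$, so $f=0$ and $\delta w=1\ne0$: the action is free. Suppose $\mathbb A^4$ were equivariantly a product with translation action. Then there would be $b\in\mathbb C[x,y,z,w]$ with $\delta b=1$. Consider
$$M=\{f=-1,\ w=0\}=\{2xz=y^2+1,\ w=0\}.$$
It is $G_a$-stable, since $\delta(f+1)=0$ and $\delta w=1+f$ lie in its ideal. Substituting $y=\sqrt{-1}\,y'$ turns its equation into $x\cdot(-2z)=y'^2-1$, so $M\cong W_2$. The restriction $b|_M$ is a slice. By Lemma 1, $M\cong C\times\mathbb A^1$ with $C$ an affine curve. It is smooth because $M$ is. So $H_2(M)=H_2(C)=0$. But $H_2(W_2)=\mathbb Z$ by Example 2, a contradiction. $\blacksquare$
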